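\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{Unimodality of the $q$-Fibonomial polynomials}


\begin{abstract}
The $q$-Fibonomial polynomials are obtained from the Gaussian binomial coefficients by replacing every
$q$-integer $[k]_q$ by $[F_k]_q$, where $F_k$ is the $k$-th Fibonacci number. We prove the conjecture of
Bergeron, Ceballos and K\"ustner that all of them are unimodal, and we determine exactly which of them are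
strictly unimodal. The proof is an induction in which the coefficients near the middle are controlled by a
reciprocity law: up to correction terms that we can bound, consecutive differences there are sums over a
symmetric window, and each pair of opposite terms contributes a constant, coming from a simple pole at $q=1$,
plus a small periodic error coming from the other roots of unity.
\end{abstract}

\section{The question and the answer}

Let $F_1=F_2=1$, $F_{k+1}=F_k+F_{k-1}$, and $[k]_q=1+q+\cdots+q^{k-1}$. Put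
$[F_k]_q!=[F_1]_q[F_2]_q\cdots[F_k]_q$, with $[F_0]_q!=1$. For integers $m,n\ge0$ the
\emph{$q$-Fibonomial} is
\[
P_{m,n}=\left[{m+n\atop n}\right]_{F,q}=\frac{[F_{m+n}]_q!}{[F_m]_q!\,[F_n]_q!}
=\prod_{i=1}^{n}\frac{[F_{m+i}]_q}{[F_i]_q}.
\]
It is known to be a polynomial in $q$ with non-negative integer coefficients. (That it is a polynomial with
integer coefficients is reproved in Section~\ref{sec:rank}; non-negativity will follow from our result.)
For instance $P_{2,2}=[3]_q[2]_q=1+2q+2q^2+q^3$. Since $[k]_{1/q}=q^{-(k-1)}[k]_q$, the polynomial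
$P_{m,n}=P_{n,m}$ is palindromic, and one asks about the shape of its coefficient sequence. A polynomial
$a_0+a_1q+\dots+a_gq^g$ is \emph{unimodal} if $a_0\le\dots\le a_k\ge\dots\ge a_g$ for some $k$. It was
conjectured in \cite{BCK} that all $P_{m,n}$ are unimodal.

\medskip
The first cases support the guess but also show that it is not a formality.
\begin{itemize}
\item $P_{m,1}=[F_{m+1}]_q$ has all its coefficients equal to $1$.
\item $P_{m,2}=[F_{m+1}]_q[F_{m+2}]_q$ has the trapezoidal sequence $1,2,\dots,F_{m+1},\dots,F_{m+1},\dots,2,1$.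
\item $P_{m,3}=[F_{m+1}]_q[F_{m+2}]_q[F_{m+3}]_q/[2]_q$. Exactly one of three consecutive Fibonacci numbers is
even, and $[2t]_q/[2]_q=1+q^2+\dots+q^{2t-2}$ is not unimodal for $t\ge2$. The gaps have to be filled by the
other two factors, and they are filled with little to spare:
\[
P_{3,3}=[3]_q[5]_q(1+q^2+q^4+q^6)\quad\text{has coefficients}\quad 1,2,4,5,7,7,8,7,7,5,4,2,1 .
\]
\end{itemize}
The last sequence is unimodal, but $5^2<4\cdot7$. So unimodality cannot be deduced from log-concavity, which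
fails in general, nor from the shape of the individual factors. We prove the following.

\begin{theorem}\label{thm:A}
The polynomial $P_{m,n}$ is unimodal for all $m,n\ge0$.
\end{theorem}

Call a palindromic polynomial of degree $g$ \emph{strictly unimodal} if
$a_0<a_1<\dots<a_{\lfloor g/2\rfloor}$.

\begin{theorem}\label{thm:B}
The polynomial $P_{m,n}$ is strictly unimodal if and only if one of the following holds:
$\min(m,n)\ge5$; or $\min(m,n)=4$ and $(m,n)\ne(4,4)$; or $1\le m,n\le2$; or $\min(m,n)=0$.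
\end{theorem}

\noindent\textbf{The idea.}
Let $m\ge n\ge 3$ and consider the differences $D=(1-q)P_{m,n}$ of consecutive coefficients. At the low end they
are partition numbers, hence positive. The delicate place is the middle, where $D$ changes sign by symmetry and
its coefficients are differences of two nearly equal quantities. There we strip the three largest factors
$1-q^{F_{m+n}}$, $1-q^{F_{m+n-1}}$, $1-q^{F_{m+n-2}}$ from the numerator of $D$. What remains is a rational function
$G$, and a difference $D_x$ near the middle becomes essentially $G_y-G_{e-y}$ for a certain reflection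
$y\mapsto e-y$. Because $F_{m+n}=F_{m+n-1}+F_{m+n-2}$, the number $e$ is the degree of $G$, so this is exactly the
reflection belonging to the functional equation of $G$ under $q\mapsto1/q$. It yields a reciprocity law for
$H=(1-q)G$: opposite coefficients satisfy $H_i+H_{e+1-i}=\eta(i)$, where $\eta$ is a positive constant plus a
periodic function. Once the periodic part is shown to be small, $G_y-G_{e-y}$ is bounded below by a positive linear
function of $y-e/2$. Section~\ref{sec:74} shows this by hand for $P_{7,4}$. The remaining ranges, and the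
correction terms hidden in the word ``essentially'', are controlled by the induction hypothesis, unimodality
of $P_{m,n-1}$.

\section{Differences, and a reciprocity law}\label{sec:setup}

\subsection*{Conventions} For a rational function $Q(q)$ regular at $q=0$ let $Q_x$ be the
coefficient of $q^x$ in its expansion at $0$, with $Q_x=0$ for $x<0$. Its degree is the degree of the numerator minus that
of the denominator. We use, for all integers $u,v$,
\begin{equation}\label{eq:add}
F_{u+v}=F_{u+1}F_v+F_uF_{v-1},\qquad F_{-u}=(-1)^{u+1}F_u,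
\end{equation}
hence $F_{u+v}\ge F_{u+1}F_v$ for $u\ge0$, $v\ge1$. We also use Cassini's identity $F_{k+1}F_{k-1}-F_k^2=(-1)^k$, the
sums $\sum_{i=1}^rF_{m+i}=F_{m+r+2}-F_{m+2}$ and $\sum_{k=1}^nF_k^2=F_nF_{n+1}$, and
$\gcd(F_u,F_v)=F_{\gcd(u,v)}$.

\subsection*{The difference polynomial}
If $n=0$ then $P_{m,n}=1$. By symmetry we assume $m\ge n\ge1$ from now on. Put
\[
D_{m,n}=(1-q)P_{m,n}=\frac{\prod_{i=1}^n(1-q^{F_{m+i}})}{\prod_{j=2}^n(1-q^{F_j})},\qquad
M_{m,n}=\tfrac12\deg D_{m,n}.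
\]
If $P_{m,n}$ has degree $g$ and coefficients $a_x$, then $M_{m,n}=(g+1)/2$ and $(D_{m,n})_x=a_x-a_{x-1}$. Let
\[
\mathrm U(m,n):\qquad (D_{m,n})_x\ge0\quad\text{for all integers }x\le M_{m,n}.
\]
By palindromy $\mathrm U(m,n)$ implies that $P_{m,n}$ is unimodal. Since $x<(g+1)/2$ is the same as $x\le g/2$ for
integers, and $(D_{m,n})_0=1$, strict unimodality means $(D_{m,n})_x\ge1$ for $0\le x<M_{m,n}$. Finally
$(D_{m,n})_{2M_{m,n}-x}=-(D_{m,n})_x$, so the coefficient at $M_{m,n}$ is $0$ if $M_{m,n}$ is an integer. So for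
$\mathrm U(m,n)$ it suffices to consider $0\le x<M_{m,n}$, and strict unimodality implies $\mathrm U(m,n)$.

\subsection*{Reciprocity}
A palindromic polynomial has equal coefficients at opposite places. For quotients that are not polynomials
there is a substitute: the failure of symmetry is a periodic function read off from the poles.

\begin{lemma}[Reciprocity]\label{lem:rec}
Let $Q=\prod_{i=1}^r(1-q^{\alpha_i})/\prod_{j=1}^s(1-q^{\beta_j})$ with positive integers $\alpha_i,\beta_j$, and let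
$\delta=\sum\alpha_i-\sum\beta_j$ be its degree. If all poles of $Q$ are simple, then for all $x\in\mathbb Z$
\[
Q_x-(-1)^{r-s}Q_{\delta-x}=\sum_\zeta A_\zeta\,\zeta^{-x},\qquad A_\zeta=\lim_{q\to\zeta}(1-q/\zeta)\,Q(q),
\]
the sum being over the poles $\zeta$ of $Q$.
\end{lemma}

\begin{proof}
Since $1-q^{\alpha}=-q^{\alpha}(1-q^{-\alpha})$, we have $Q(q)=(-1)^{r-s}q^\delta Q(1/q)$. So the Laurent expansion of $Q$ at
$q=\infty$ is $(-1)^{r-s}\sum_xQ_xq^{\delta-x}$, and the left-hand side of the claim is the coefficient of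
$q^x$ in the expansion at $0$ minus that in the expansion at $\infty$. By partial fractions
$Q=(\text{polynomial})+\sum_\zeta A_\zeta/(1-q/\zeta)$. The polynomial has the same expansion at both places. The
function $1/(1-q/\zeta)$ has expansion $\sum_{x\ge0}\zeta^{-x}q^x$ at $0$ and $-\sum_{x<0}\zeta^{-x}q^x$ at $\infty$; the
difference is $\sum_{x\in\mathbb Z}\zeta^{-x}q^x$.
\end{proof}

\subsection*{Stripping factors}
For $m\ge n\ge3$ we fix the following notation. Put
\[
a=F_{m+n-2},\quad b=F_{m+n-1},\quad L=F_{m+n}=a+b,\quad f=F_n,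
\]
\[
G=\frac{\prod_{i=1}^{n-3}(1-q^{F_{m+i}})}{\prod_{j=2}^n(1-q^{F_j})},\qquad H=(1-q)G,\qquad C=(1-q^a)(1-q^b)\,G,
\]
so that, writing $D=D_{m,n}$, $D'=D_{m,n-1}$, $M=M_{m,n}$, $M'=M_{m,n-1}$,
\[
D=(1-q^L)\,C,\qquad D'=(1-q^f)\,C .
\]
Let $d=\deg C$ and $e=d-L$. As $a+b=L$, we have $\deg G=e$ and $\deg H=e+1$. Moreover
\begin{equation}\label{eq:e}
e=F_{m+n-1}-F_{m+2}-F_{n+2}+2,\qquad M=L+\tfrac e2,\qquad M'=\tfrac12(d+f)=\tfrac12(e+L+f),
\end{equation}
because $d=\sum_{i=1}^{n-1}F_{m+i}-\sum_{j=2}^nF_j=(F_{m+n+1}-F_{m+2})-(F_{n+2}-2)$.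

Let $p_r(y)$ be the number of partitions of $y$ into parts $F_2=1,F_3,\dots,F_r$, with $p_r(y)=0$ for $y<0$. Thus
$p_r(y)\ge1$ for $y\ge0$ and $r\ge2$. Ignoring numerator factors of too high degree we get
\begin{equation}\label{eq:small}
\begin{aligned}
&C_y=G_y-G_{y-a}\ \ (y<b),\qquad && C_y=G_y\ \ (y<a),\\
&G_y=p_n(y)\ \ (y<F_{m+1}),\qquad && D'_y=p_{n-1}(y)\ \ (y<F_{m+1}).
\end{aligned}
\end{equation}
Finally, from $D'=(1-q^f)C$,
\begin{equation}\label{eq:step}
\text{if }\mathrm U(m,n-1)\text{ holds, then } C_y-C_{y-f}=D'_y\ge0\quad\text{for } y\le M'.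
\end{equation}

\section{The middle of \texorpdfstring{$P_{7,4}$}{P(7,4)}}\label{sec:74}

Here $(F_8,F_9,F_{10},F_{11})=(21,34,55,89)$ and
\[
C=\frac{(1-q^{21})(1-q^{34})(1-q^{55})}{(1-q)(1-q^2)(1-q^3)},\qquad D=(1-q^{89})\,C,\qquad d=104,\quad e=15,\quad M=96\tfrac12 .
\]
The denominator zero $-1$ is cancelled by $1-q^{34}$ and the primitive cube roots of unity by $1-q^{21}$. So
$C$ is a polynomial and $C_x=C_{104-x}$. Take $x$ with $89\le x<M$ and put $y=104-x\in\{8,\dots,15\}$. Then
$x-89=15-y$ and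
\[
D_x=C_x-C_{x-89}=C_y-C_{15-y}=p_4(y)-p_4(15-y),
\]
since all indices are below $21$. When $y$ is close to $15/2$ this is a difference of nearly equal numbers.
It is positive because $p_4$ is nondecreasing, with increments the numbers $H_i$ of partitions of $i$ into parts
$2$ and $3$. For larger $n$ the relevant indices exceed $F_{m+1}$, the coefficients of $G$ are no longer
partition numbers, and we cannot argue by monotonicity. What does generalize is the following. For $i<21$ the number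
$H_i$ is a coefficient of
\[
H=\frac{1-q^{21}}{(1-q^2)(1-q^3)} ,\qquad\text{and}\qquad D_x=\sum_{i=16-y}^{y}H_i .
\]
The function $H$ has degree $16$, one more factor in the denominator than in the numerator, and poles only at
$1$ and $-1$, both simple, with $A_1=\frac{21}{2\cdot3}=\frac72$ and $A_{-1}=\frac{2}{2\cdot2}=\frac12$. By
Lemma~\ref{lem:rec},
\[
H_i+H_{16-i}=\eta(i):=\tfrac72+\tfrac12(-1)^i .
\]
The window $[16-y,y]$ is invariant under $i\mapsto16-i$ and has $2y-15$ elements, an odd number. Hence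
\[
D_x=\tfrac12\sum_{i=16-y}^{y}\eta(i)=\tfrac14\bigl(7(2y-15)+(-1)^y\bigr),
\]
that is, $2,5,9,\dots,26$ for $y=8,9,10,\dots,15$. The pole at $1$ produces linear growth away from the
center; the other pole perturbs each $\eta(i)$ by a small amount.

For $x<89$ we have $D_x=C_x$. This range is handled by $P_{7,3}$: since $(1-q^3)C=D_{7,3}$, the sequence $C_y$
does not decrease along steps of $3$ up to $M_{7,3}$, and $C_x=C_{104-x}$ brings larger $x$ into that range.

In general two things change. When $\gcd(m,n)\ge3$ the function $C$ is not a polynomial, and its symmetry is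
broken by a periodic function $\beta$ (Section~\ref{sec:rank}). And $p_4(y)$ becomes $G_y-G_{y-a}$, where $y$ may
exceed $a$; the extra term is controlled by the induction hypothesis (Lemma~\ref{lem:Psi}).

\section{Roots of unity and Fibonacci numbers}\label{sec:rank}

Let $\zeta\ne1$ be a root of unity, of order $h$. The Fibonacci sequence modulo $h$ is purely periodic, as its
recursion can be run backward, and $F_0=0$. So $h$ divides some $F_k$ with $k\ge1$. The least such $k$ is called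
the \emph{rank} of $\zeta$.

\begin{lemma}\label{lem:rank}
Let $\zeta$ have order $h\ge 2$ and rank $k$, and let $c=F_{k+1}$.
\begin{enumerate}
\item[(a)] $h\mid F_i$ if and only if $k\mid i$. Moreover $k\ge3$, and there are at most $F_k-1$ roots of unity of
rank $k$, all satisfying $\zeta^{F_k}=1$.
\item[(b)] For every $l\ge0$ the block product $\prod_{i=1}^{k-1}|1-\zeta^{F_{lk+i}}|$ equals
$X:=\prod_{i=1}^{k-1}|1-\zeta^{F_i}|\ne0$.
\item[(c)] For every $l\ge0$ the four numbers $|1-\zeta^{F_{lk\pm1}}|$ and $|1-\zeta^{F_{lk\pm2}}|$ equal $|1-\zeta|$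
if $l$ is even, and $|1-\zeta^c|$ if $l$ is odd.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $k\mid i$ then $F_k\mid F_i$. If $h\mid F_i$, then $h$ divides $\gcd(F_i,F_k)=F_{\gcd(i,k)}$, so
$\gcd(i,k)\ge k$ by minimality. As $F_1=F_2=1$, $k\ge3$. The rest is clear from $h\mid F_k$.

(b), (c) By \eqref{eq:add} with $u=k$, $F_{k+i}\equiv cF_i\pmod h$ for all integers $i$, so $F_{lk+i}\equiv c^lF_i$.
Since $F_{k-1}\equiv F_{k+1}=c$, Cassini's identity gives $c^2\equiv\pm1$. Thus $c^l\equiv\pm1$ for even $l$ and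
$c^l\equiv\pm c$ for odd $l$, while $|1-\zeta^{-t}|=|1-\zeta^t|$. This proves (c), as $F_{\pm1}=1$ and
$F_{\pm2}=\pm1$, and (b) for even $l$. For odd $l$ the block product is $\prod_i|1-\zeta^{cF_i}|$, and
$F_{k-i}\equiv cF_{-i}=\pm cF_i$ turns it into $\prod_i|1-\zeta^{F_{k-i}}|=X$. By (a), $X\ne0$.
\end{proof}

For $i\ge1$, a factor $1-q^{F_i}$ thus vanishes at a $\zeta$ of rank $k$ exactly when $k\mid i$, and then simply:
\begin{equation}\label{eq:local}
\lim_{q\to\zeta}\frac{1-q^{F_i}}{1-q/\zeta}=F_i\qquad(k\mid i).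
\end{equation}
As a first use, $P_{m,n}$ vanishes at $\zeta$ to order
$\#\{1\le i\le n:k\mid m+i\}-\lfloor n/k\rfloor\ge0$. So it is a polynomial, with integer coefficients because its denominator
has constant term $1$.

For $m\ge n\ge3$ and $3\le k\le n$ put
\[
W=\{m+1,\dots,m+n-3\},\quad J=\{3,\dots,n\},\quad N=\Bigl\lfloor\frac nk\Bigr\rfloor,\quad
\rho_k=\frac{\prod_{w\in W,\,k\mid w}F_w}{\prod_{j\in J,\,k\mid j}F_j}.
\]

\begin{lemma}\label{lem:beta}
Let $m\ge n\ge3$. For all $x\in\mathbb Z$ we have $C_x-C_{d-x}=\beta(x)$ with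
$\beta(x)=\sum_\zeta B_\zeta\zeta^{-x}$, where $\zeta\ne1$ runs over the roots of unity whose rank $k\ge3$ divides $\gcd(m,n)$,
and $|B_\zeta|=\rho_k|1-\zeta|$. For such $k$ the set $W$ contains exactly $N-1$ multiples of $k$. In particular
$\beta$ is integer valued and
\[
|\beta(x)|\le\sum_{k\ge3,\;k\mid\gcd(m,n)}2F_k\,\rho_k .
\]
\end{lemma}

\begin{proof}
The function $C$ has $n-1$ factors in the numerator, with indices $m+1,\dots,m+n-1$, and $n-1$ in the denominator,
with indices $2,\dots,n$; so there is no pole at $1$. At $\zeta$ of rank $k$ the pole order is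
$\lfloor n/k\rfloor-\#\{1\le i\le n-1:k\mid m+i\}$. Among the $n$ consecutive integers $m+1,\dots,m+n$ at least
$\lfloor n/k\rfloor$ are multiples of $k$. Hence a pole is simple, and it forces $k\mid m+n$ and exactly
$\lfloor n/k\rfloor$ multiples in $\{m+1,\dots,m+n\}$. But $n$ consecutive integers ending in a multiple of $k$
contain $\lceil n/k\rceil$ of them. So $k\mid n$, and then $k\mid m$. Lemma~\ref{lem:rec} with $r=s$ gives the
formula; its left-hand side is an integer. It remains to compute $|B_\zeta|$ when $k\mid\gcd(m,n)$.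

The multiples of $k$ in $\{m+1,\dots,m+n-1\}$ are $m+k,m+2k,\dots,m+n-k$. There are $N-1$ of them, all in $W$ as
$k\ge3$. The multiples of $k$ among $2,\dots,n$ are $k,\dots,Nk=n$, all in $J$. By \eqref{eq:local} these contribute the factor $\rho_k$.
The other indices in $\{m+1,\dots,m+n-1\}$ form $N$ full blocks, contributing $X^N$ by Lemma~\ref{lem:rank}(b). The other
indices in $\{2,\dots,n\}$ form $N$ full blocks except for the missing index $1$, contributing $X^N/|1-\zeta|$. So
$|B_\zeta|=\rho_k|1-\zeta|\le2\rho_k$, and there are fewer than $F_k$ such $\zeta$ of rank $k$.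
\end{proof}

Put $y=d-x$, so that $x-L=e-y$. Since $D_x=C_x-C_{x-L}$, Lemma~\ref{lem:beta} gives
\begin{align}
\text{for }x<L:\qquad & D_x=C_x=\beta(x)+C_y, && y\ge e+1; \label{eq:outer}\\
\text{for }L\le x<M:\qquad & D_x=\beta(x)+C_y-C_{e-y}, && \tfrac e2<y\le e. \label{eq:inner}
\end{align}

\section{The cases \texorpdfstring{$n\le4$}{n at most 4}}\label{sec:small}

Throughout $m\ge n$.

\medskip\noindent
\textbf{$n=1$.} $P_{m,1}=[F_{m+1}]_q$ satisfies $\mathrm U(m,1)$. It is strictly unimodal iff $F_{m+1}\le2$, i.e.\ $m\le2$.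

\medskip\noindent
\textbf{$n=2$.} $D=[F_{m+1}]_q(1-q^{F_{m+2}})$ and $M=\frac12(F_{m+1}+F_{m+2}-1)<F_{m+2}$. Up to $M$ the coefficients
are therefore $1$ for $0\le x<F_{m+1}$ and $0$ for $x\ge F_{m+1}$, so $\mathrm U(m,2)$ holds. A zero at some $x$ with
$0\le x<M$ exists iff $F_{m+1}<M$, i.e.\ $F_{m+1}<F_{m+2}-1$, i.e.\ $F_m\ge2$. So strict unimodality holds iff
$m\le2$.

\medskip\noindent
\textbf{$n=3$.} Now $a=F_{m+1}$, $b=F_{m+2}$, $e=-3$, $d=L-3$, $M=L-\frac32$, so only $x\le L-2$ matters,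
and there $D_x=C_x$. Let $S=(1-q^a)G=[a]_q/(1-q^2)$. Then $C=(1-q^b)S$, and $S_x$ is the number of
$i\in\{0,\dots,a-1\}$ with $i\le x$ and $i\equiv x\pmod2$. For $x<b$, $C_x=S_x\ge0$. For $b\le x\le L-2$,
$C_x=S_x-S_{x-b}$. Here $S_x\ge\lfloor a/2\rfloor$ because $x\ge b\ge a$, and $S_{x-b}=\lfloor(x-b)/2\rfloor+1\le\lfloor a/2\rfloor$
because $0\le x-b\le a-2$. So $\mathrm U(m,3)$ holds.

Strict unimodality always fails (here $m\ge3$). If $3\nmid m$, then $\beta=0$ and $D_{L-2}=C_{L-2}=C_{-1}=0$. If $3\mid m$,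
then $a$ and $b$ are odd and $L$ is even. The only root of unity of rank $3$ is $-1$, and
$(1+q)C=(1-q^a)(1-q^b)/(1-q)^2\to1$ as $q\to-1$, so $\beta(x)=(-1)^x$. Then $D_{L-3}=C_{L-3}=\beta(L-3)+C_0=-1+1=0$.

\medskip\noindent
\textbf{$n=4$.} Now $m\ge4$, $f=3$, $e=F_{m+1}-6\ge-1$, and $C_y=p_4(y)$ for $y<F_{m+1}$. By Lemma~\ref{lem:beta},
$\beta=0$ unless $4\mid m$. If $4\mid m$, the roots of rank $4$ are the two primitive cube roots of unity, for which
$|1-\zeta|=\sqrt3$, and $\rho_4=\frac13$. So $|\beta|\le\frac{2\sqrt3}3<2$, and $|\beta|\le1$ because $\beta$ is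
integer valued. We use \eqref{eq:step}, available by $\mathrm U(m,3)$.
\begin{itemize}
\item \emph{$0\le x<L$, $x\le M'$.} By \eqref{eq:step}, $D_x=C_x\ge C_{x_0}=p_4(x_0)\ge1$, where $x_0\in\{0,1,2\}$ is $x$
modulo $3$.
\item \emph{$x<L$, $x>M'$.} Use \eqref{eq:outer}: $D_x=\beta(x)+C_y$ with $0\le e+1\le y<d-M'=M'-3$. By \eqref{eq:step},
$C_y\ge p_4(y_0)\ge1$, where $y_0\in\{0,1,2\}$ is $y$ modulo $3$. So $D_x\ge0$, and $D_x\ge1$ if $4\nmid m$. If
$4\mid m$ and $m\ge8$, then $y\ge F_{m+1}-5\ge29$. Descending in steps of $3$ to the residue in $\{2,3,4\}$ gives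
$C_y\ge\min\{p_4(2),p_4(3),p_4(4)\}=2$, so $D_x\ge1$.
\item \emph{$L\le x<M$.} Then $e\ge1$, which excludes $m=4$, so $m\ge5$ and $e\ge2$. By \eqref{eq:inner},
$D_x=\beta(x)+p_4(y)-p_4(e-y)$ with $\frac e2<y\le e<F_{m+1}$. Here $y\ge2$ and $e-y\le y-1$. As $p_4$ is
nondecreasing, $p_4(y)-p_4(e-y)\ge p_4(y)-p_4(y-1)$, and the latter is the number of partitions of $y$ into parts $2$ and $3$, which is at least
$1$. So $D_x\ge0$, and $D_x\ge1$ if $4\nmid m$. If $4\mid m$, then $m\ge8$, $e\ge28$ and $y\ge15$. For $y\ge9$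
there are at least two such partitions, as the number of parts $3$ can be the $t\in\{0,1\}$ with $t\equiv y$ modulo $2$,
or $t+2$. So $D_x\ge1$.
\end{itemize}
Hence $\mathrm U(m,4)$ holds for all $m\ge4$, and $P_{m,4}$ is strictly unimodal for $m\ge5$.

For $m=4$ the bound $|\beta|\le1$ is attained at the wrong place. Here $L=21$, $d=20$, $M=20\frac12$, and for $\omega$ a
primitive cube root of unity
\[
B_\omega=\frac{(1-\omega^5)(1-\omega^8)(1-\omega^{13})}{(1-\omega)(1-\omega^2)\cdot3}=\frac{1-\omega^2}3 .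
\]
The contribution of $\omega$ to $\beta(20)$ is $\frac{1-\omega^2}3\,\omega^{-20}=\frac{\omega-1}3$, so
$\beta(20)=\frac{2\,\mathrm{Re}(\omega)-2}3=-1$. Thus $D_{20}=C_{20}=\beta(20)+C_0=0$, and $P_{4,4}$ is not strictly unimodal.

\section{The induction step}\label{sec:step}

Throughout this section $m\ge n\ge5$, $(m,n)\ne(5,5)$ (so $m\ge6$), and $\mathrm U(m,n-1)$ is assumed. We show that
$P_{m,n}$ is strictly unimodal. The case $(5,5)$ is excluded only because the estimates of
Lemma~\ref{lem:est} are too weak there; it is done by hand in Section~\ref{sec:55}.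

\subsection{Sizes}
We need
\begin{equation}\label{eq:sizes}
e<b<2a,\qquad e\le M',\qquad e\ge2f-1 .
\end{equation}
The first holds since $F_{m+2}+F_{n+2}>2$ in \eqref{eq:e} and $b=a+F_{m+n-3}<2a$. The second follows from $e<L$ and
$M'=\frac12(e+L+f)$. For the third, if $n=5$ then $e=F_{m+3}-11\ge F_9-11=23\ge9$. If $n\ge6$ then, as
$F_{m+5}=2F_{m+3}+F_{m+2}$ and $m\ge n$,
\[
e\ge F_{m+5}-F_{m+2}-F_{n+2}+2=2F_{m+3}-F_{n+2}+2\ge F_{n+3}+F_{n+1}+2>2F_n .
\]

\subsection{The function \texorpdfstring{$\eta$}{eta}}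
As in Section~\ref{sec:74} we look at $H=(1-q)G$, which is
\[
H=\frac{\prod_{w\in W}(1-q^{F_w})}{\prod_{j\in J}(1-q^{F_j})}.
\]
It has $n-3$ factors in the numerator and $n-2$ in the denominator. So it has a simple pole at $1$, with
\[
A_1=\rho:=\frac{\prod_{w\in W}F_w}{\prod_{j\in J}F_j}.
\]
At $\zeta$ of rank $k$ the pole order is $\lfloor n/k\rfloor$ minus the number of multiples of $k$ in $W$. The latter
is at least $\lfloor(n-3)/k\rfloor\ge\lfloor n/k\rfloor-1$ because $k\ge3$. So all poles are simple, there are none of rank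
$k>n$, and Lemma~\ref{lem:rec} with $r-s=-1$ gives
\begin{equation}\label{eq:eta}
H_i+H_{e+1-i}=\eta(i):=\rho+\sum_{\zeta\ne1}A_\zeta\zeta^{-i}\qquad(i\in\mathbb Z).
\end{equation}
To show that the sum is small compared with $\rho$, we first bound the contribution of each rank.

\begin{lemma}\label{lem:A}
If the roots of rank $k$, $3\le k\le n$, are poles of $H$, then $W$ contains exactly $N-1$ multiples of $k$, and
$\displaystyle\sum_{\zeta\text{ of rank }k}|A_\zeta|\le\frac{\rho_k(F_k^2-1)}3$.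
\end{lemma}

\begin{proof}
The first claim follows from the pole order just computed. To evaluate $|A_\zeta|$ we complete $W$ to full blocks. Write $n=Nk+r$
with $0\le r<k$, and let $I\supseteq W$ be the largest interval of integers containing no multiples of $k$ other than
those in $W$. It runs from just after a multiple of $k$ to just before one, so it consists of $N$ full blocks and
$N-1$ multiples, and $|I|=Nk-1$. Thus $|I\setminus W|=Nk-1-(Nk+r-3)=2-r$. In particular $r\le2$, and the elements of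
$I\setminus W$ lie at the ends of $I$, so each has the form $lk\pm1$ or $lk\pm2$. (For $m=n=7$ and $k=3$: $W=\{8,\dots,11\}$,
$I=\{7,\dots,11\}$, $r=1$, and the missing element is $7=2\cdot3+1$.) By Lemma~\ref{lem:rank}(b),
\[
\prod_{w\in W,\,k\nmid w}|1-\zeta^{F_w}|=\frac{X^N}{\prod_{i\in I\setminus W}|1-\zeta^{F_i}|},\qquad
\prod_{j\in J,\,k\nmid j}|1-\zeta^{F_j}|=\frac{X^N\prod_{i=1}^r|1-\zeta^{F_{Nk+i}}|}{|1-\zeta|^2},
\]
the last denominator accounting for the indices $1,2\notin J$. The multiples of $k$ contribute $\rho_k$ by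
\eqref{eq:local}. Altogether $|A_\zeta|=\rho_k|1-\zeta|^2/(f_1f_2)$, with $2-r$ of the factors $f_1,f_2$ coming from
$I\setminus W$ and $r$ from the indices $Nk+i$, $i\le r\le2$. By Lemma~\ref{lem:rank}(c), each $f_t$ is $|1-\zeta|$ or
$|1-\zeta^c|$ with $c=F_{k+1}$, the choice depending only on parities and hence being the same for all $\zeta$ of
rank $k$. As $|1-\zeta|\le2$,
\[
|A_\zeta|\le\frac{4\rho_k}{f_1f_2}\le2\rho_k\,(f_1^{-2}+f_2^{-2}).
\]
Write $F=F_k$. Since $\gcd(c,F)=1$, the map $\zeta\mapsto\zeta^c$ permutes the $F$-th roots of unity other than $1$. So summing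
$f_t^{-2}$ over all $\zeta$ of rank $k$ gives at most
\[
\sum_{\zeta^F=1,\,\zeta\ne1}|1-\zeta|^{-2}=\frac{F^2-1}{12},
\]
and the lemma follows. The last identity is standard; here is a proof. The numbers $u=1/(1-\zeta)$ are the roots of
$u^F-(u-1)^F=Fu^{F-1}-\binom F2u^{F-2}+\binom F3u^{F-3}-\cdots$, so $\sum u=\frac{F-1}2$ and
$\sum u^2=\frac{(F-1)^2}4-\frac{(F-1)(F-2)}3$. Since $u+\bar u=1$, we have $|u|^2=u-u^2$, and
$\sum|u|^2=\frac{F-1}{12}\bigl(6-3(F-1)+4(F-2)\bigr)=\frac{F^2-1}{12}$.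
\end{proof}

\begin{lemma}\label{lem:est}
$\eta(i)\ge\frac23\rho$ for all $i$, and $|\beta(x)|<\frac13\rho$ for all $x$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:A} and~\ref{lem:beta} it suffices to show
\[
(\alpha)\ \ \sum_k\frac{\rho_k}\rho\cdot\frac{F_k^2-1}3\le\frac13,\qquad\qquad
(\beta)\ \ \sum_{k\mid\gcd(m,n)}\frac{\rho_k}\rho\cdot2F_k<\frac13,
\]
where in $(\alpha)$ the sum is over the ranks $k$ of poles of $H$ other than $1$, and in both sums $3\le k\le n$. For
all these $k$ the set $W$ has exactly $N-1$ multiples of $k$, while $J$ has $N$. So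
\[
\frac\rho{\rho_k}=\frac{\prod_{w\in W,\,k\nmid w}F_w}{\prod_{j\in J,\,k\nmid j}F_j}
\]
has $s=s_k=n-2-N$ factors in numerator and denominator, and the numerator is at least $\prod_{i=1}^sF_{m+i}$.

\emph{$n=5$, $m\ge6$.} For $k=3,4,5$ we have $s=2$, the numerator is at least $F_7F_8=273$, and the denominators are
$15,10,6$. So the left side of $(\alpha)$ is at most $\frac1{273}\bigl(15+\frac83\cdot10+8\cdot6\bigr)<\frac{91}{273}=\frac13$.
In $(\beta)$ only $k=5$ can occur, contributing at most $\frac{10\cdot6}{273}<\frac13$. (For $m=5$ the number $273$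
would become $F_6F_7=104$, and both bounds would fail.)

\emph{$n=6$.} For $k=3$: $s=2$, numerator at least $273$, denominator $3\cdot5=15$. For $k=4,5,6$: $s=3$, numerator at least
$F_7F_8F_9=9282$, denominators $80,48,30$. So the left side of $(\alpha)$ is at most
$\frac{15}{273}+\frac1{9282}\bigl(\frac83\cdot80+8\cdot48+21\cdot30\bigr)<0.19$. In $(\beta)$ only $k=3,6$ can occur,
giving at most $\frac{4\cdot15}{273}+\frac{16\cdot30}{9282}<0.28$.

\emph{$n\ge7$.} The denominator is at most $\prod_{i=1}^sF_{n-s+i}$, and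
$F_{m+i}\ge F_{n+i}=F_{s+(n-s+i)}\ge F_{s+1}F_{n-s+i}$. Therefore $\rho/\rho_k\ge F_{s+1}^{\,s}$.

For $k>n/2$ we have $N=1$ and $s=n-3$. Now $F_n=2F_{n-2}+F_{n-3}\le3F_{n-2}$ and
$F_{n+1}=3F_{n-2}+2F_{n-3}\le5F_{n-2}$. So, by $\sum_{k\le n}F_k^2=F_nF_{n+1}$, these $k$ contribute to $(\alpha)$ at most
$\frac13F_nF_{n+1}F_{n-2}^{3-n}\le5F_{n-2}^{5-n}$, which is $\frac15$ for $n=7$ and at most $5/8^3$ for $n\ge8$. To $(\beta)$
only $k=n$ can contribute, at most $2F_nF_{n-2}^{3-n}\le6F_{n-2}^{4-n}$, which is $\frac6{125}$ for $n=7$ and at most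
$6/8^4$ for $n\ge8$.

For $3\le k\le n/2$ we have $N\le\lfloor n/3\rfloor$. So $s_k\ge s^*:=n-2-\lfloor n/3\rfloor$ and
$s_k+1\ge\frac23n-1\ge\frac n2\ge k$, whence $F_k\le F_{s_k+1}$. Each such $k$ contributes at most
$\frac13F_{s_k+1}^{2-s_k}\le\frac13F_{s^*+1}^{2-s^*}$ to $(\alpha)$ and at most $2F_{s_k+1}^{1-s_k}\le2F_{s^*+1}^{1-s^*}$ to
$(\beta)$. If $n=7$, only $k=3$ occurs and $s^*=3$; the contribution is at most $\frac19$ to $(\alpha)$ and, as
$3\nmid7$, it is $0$ to $(\beta)$. If $n\ge8$,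
then $s^*\ge4$ and $F_{s^*+1}\ge5$. From $s^*\ge\frac23n-2$ the number of such $k$ is at most
$\frac n2-2\le\frac{3s^*-2}4$. The totals are at most
\[
\frac{3s^*-2}{12}\cdot5^{2-s^*}\le\frac1{30}\quad\text{and}\quad
\frac{3s^*-2}{2}\cdot5^{1-s^*}\le\frac1{25},
\]
both bounds being decreasing in $s^*\ge4$.

Altogether the left side of $(\alpha)$ is at most $\frac15+\frac19<\frac13$ for $n=7$ and less than $0.05$ for $n\ge8$,
and that of $(\beta)$ is less than $0.05$ for $n\ge7$.
\end{proof}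

\subsection{The function \texorpdfstring{$\Psi$}{Psi}}
For $\frac e2<y\le e$ put
\[
\Psi(y)=G_y-G_{e-y}-G_{y-a}.
\]
By \eqref{eq:small} and $e<b<2a$ this is $C_y-C_{e-y}$, the main term of \eqref{eq:inner}: indeed $y<b$ and $e-y<\frac e2<a$.
Since $G_x=\sum_{i\le x}H_i$, and the window $[e-y+1,y]$ is invariant under $i\mapsto e+1-i$, \eqref{eq:eta} gives
\begin{equation}\label{eq:window}
\Psi(y)=\sum_{i=e-y+1}^yH_i-G_{y-a}=\frac12\sum_{i=e-y+1}^y\eta(i)-G_{y-a} .
\end{equation}
The window has $2y-e\ge1$ elements. As long as $y<a$ the last term is absent. For $y$ slightly above $a$ it is a small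
partition number, while the window is already long. For larger $y$ neither argument suffices, and we compare $\Psi(y)$ with
$\Psi(y-f)$, because multiplication by $1-q^f$ leads to $D'$, which we control by induction.

\begin{lemma}\label{lem:Psi}
$\Psi(y)\ge\frac13\rho$ for all integers $y$ with $\frac e2<y\le e$.
\end{lemma}

\begin{proof}
(a) \emph{$y<a$.} By \eqref{eq:window} and Lemma~\ref{lem:est}, $\Psi(y)\ge\frac12(2y-e)\cdot\frac23\rho\ge\frac13\rho$.

(b) \emph{$a\le y<a+f$.} Now $2y-e\ge\delta:=2a-e=F_{m+n-4}+F_{m+2}+F_{n+2}-2$, so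
$\Psi(y)\ge\frac\delta3\rho-G_u$ with $u=y-a<f<F_{m+1}$. By \eqref{eq:small}, and since $u<F_n$, $G_u$ is the number
of partitions of $u$ into parts $F_2,\dots,F_{n-1}$. Such a partition is determined by the multiplicities of
$F_3,\dots,F_{n-1}$, and that of $F_i$ takes at most $F_n/F_i+1$ values. As $F_n+F_i\le F_{n+1}\le F_{m+1}$ for $i\le n-1$,
\[
G_u\le\prod_{i=3}^{n-1}\frac{F_n+F_i}{F_i}\le\frac{F_{n+1}^{\,n-3}}{\prod_{i=3}^{n-1}F_i}
\le\frac{\prod_{i=1}^{n-3}F_{m+i}}{\prod_{i=3}^{n-1}F_i}=F_n\,\rho .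
\]
Since $m\ge5$ and $m\ge n$, $\delta-1\ge F_{n+1}+2F_{n+2}-3=3F_{n+1}+2F_n-3\ge3F_n$. So $G_u\le\frac{\delta-1}3\rho$ and
$\Psi(y)\ge\frac13\rho$.

(c) \emph{$a+f\le y\le e$.} Let $V=(1-q^f)G$. Since $y-f\ge a>\frac e2$, $\Psi(y-f)$ is defined, and subtracting
the definitions gives
\[
\Psi(y)-\Psi(y-f)=(V_y-V_{y-a})+V_{e-y+f} .
\]
Since $D'=(1-q^f)C=(1-q^a)(1-q^b)V$ and $y\le e<b$, the bracket is $D'_y$, which is $\ge0$ by $\mathrm U(m,n-1)$ because $y\le e\le M'$.
Also $0\le e-y+f\le e-a<a$, so $V_{e-y+f}=D'_{e-y+f}$, again $\ge0$ because $e-a\le M'$. Hence $\Psi(y)\ge\Psi(y-f)$.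
Repeating this, with all indices staying $\ge a$, we arrive in case (b).
\end{proof}

\subsection{End of the induction step}
We show $D_x\ge1$ for $0\le x<M=L+\frac e2$.

\emph{$x<L$, $x\le M'$.} Here $D_x=C_x=\sum_{t\ge0}D'_{x-tf}\ge D'_{x_0}$ with $0\le x_0<f$, $x_0\equiv x\pmod f$, by
$\mathrm U(m,n-1)$. As $x_0<F_{m+1}$, $D'_{x_0}=p_{n-1}(x_0)\ge1$.

\emph{$x<L$, $x>M'$.} By \eqref{eq:outer}, $D_x=\beta(x)+C_y$ with $e+1\le y=d-x<d-M'=M'-f$. Let $y_0\equiv y\pmod f$ with
$e-f<y_0\le e$. By \eqref{eq:step}, $C_y\ge C_{y_0}$. Since $e\ge2f-1$ we have $y_0\ge e-f+1>\frac e2$, and as $y_0\le e<b$,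
\[
C_{y_0}=G_{y_0}-G_{y_0-a}=\Psi(y_0)+G_{e-y_0}\ge\Psi(y_0),
\]
because $0\le e-y_0<f<F_{m+1}$ makes $G_{e-y_0}$ a partition number. So $D_x\ge\Psi(y_0)-|\beta(x)|>0$ by
Lemmas~\ref{lem:est} and~\ref{lem:Psi}.

\emph{$L\le x<M$.} By \eqref{eq:inner}, $D_x=\beta(x)+C_y-C_{e-y}=\beta(x)+\Psi(y)$ with $\frac e2<y\le e$, which is positive by
the same lemmas.

Since $D_x$ is an integer, $D_x\ge1$ for $0\le x<M$. So $P_{m,n}$ is strictly unimodal, and $\mathrm U(m,n)$ holds.

\section{The case \texorpdfstring{$m=n=5$}{m=n=5}}\label{sec:55}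

In $P_{5,5}$ the $q$-integers of $(F_6,\dots,F_{10})=(8,13,21,34,55)$ are divided by those of $(1,1,2,3,5)$. Pairing $8$
with $2$, $21$ with $3$ and $55$ with $5$,
\[
P_{5,5}=[34]_q\,E,\qquad E=[13]_q\,B,\qquad B=A\,[11]_{q^5},\qquad A=[4]_{q^2}[7]_{q^3}.
\]
The coefficient $A_x$ counts the pairs $(s,t)$ with $0\le s\le3$, $0\le t\le6$, $2s+3t=x$; thus $A_0,\dots,A_{24}$ are
\[
1,0,1,1,1,1,2,1,1,2,1,1,2,1,1,2,1,1,2,1,1,1,1,0,1 .
\]
For $j\le54$ we have $B_j=B_{j-5}+A_j$, so $B_0,\dots,B_{24}$ are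
\[
1,0,1,1,1,\;2,2,2,2,3,\;3,3,4,3,4,\;5,4,5,5,5,\;6,5,6,5,6,
\]
and for $20\le j\le54$ the value $B_j$ is $6,5,6,5,6$ according to $j\equiv0,1,2,3,4\pmod5$.

The polynomial $E$ is palindromic of degree $12+24+50=86$, and $E_j-E_{j-1}=B_j-B_{j-13}$. This is $\ge0$ for $j\le12$. For
$j=13,\dots,32$ it equals
\[
2,4,4,3,4,3,3,4,3,3,2,3,2,2,2,0,2,1,0,1 .
\]
For $33\le j\le43$ it equals $0,0,0,-1,1$ according to $j\equiv0,1,2,3,4\pmod5$. So $E$ is nondecreasing on $[0,32]$.
From $j=33$ on the differences are $-1,1,0,0,0,-1,1,\dots$, hence $E_j\ge E_{32}-1=E_{31}$ for $33\le j\le43$.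

Now $D=(1-q^{34})E$ and $M=60$. For $0\le x<34$, $D_x=E_x\ge E_0=1$ (for $x=33$ use $E_{33}\ge E_{31}$). For $34\le x<60$ put
$j=86-x\in[27,52]$; then $D_x=E_x-E_{x-34}=E_j-E_{52-j}$.
\begin{itemize}
\item If $j\le32$, then $52-j\le25$ and $D_x\ge E_{27}-E_{25}=4$.
\item If $33\le j\le43$, then $52-j\le19$ and $D_x\ge E_{31}-E_{19}>0$.
\item If $44\le j\le52$, then $E_j=E_{86-j}$ with $34\le86-j\le42$, and $52-j\le8$, so $D_x\ge E_{31}-E_8>0$.
\end{itemize}
Hence $P_{5,5}$ is strictly unimodal.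

\section{Proof of the theorems}

By symmetry let $m\ge n$; the case $n=0$ is trivial. Fix $m\ge1$. For $1\le n\le4$ the property $\mathrm U(m,n)$ and the exact
conditions for strict unimodality were established in Section~\ref{sec:small}. If $m=5$, only $n=5$ remains, which is Section~\ref{sec:55}. If
$m\ge6$, Section~\ref{sec:step} deduces strict unimodality of $P_{m,n}$, and with it $\mathrm U(m,n)$, from
$\mathrm U(m,n-1)$ for $n=5,6,\dots,m$, starting from $\mathrm U(m,4)$. This proves Theorem~\ref{thm:A}.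

For Theorem~\ref{thm:B}: strict unimodality holds whenever $n\ge5$. For $n=4$ it holds exactly when $m\ge5$. For $n=3$ it never
holds. For $n\in\{1,2\}$ it holds exactly when $m\le2$; and for $n=0$ it holds since $P_{m,0}=1$. \qed

\begin{thebibliography}{1}
\bibitem{BCK} Nantel Bergeron, Cesar Ceballos, and Josef K\"ustner,
\emph{Elliptic and $q$-Analogs of the Fibonomial Numbers}, arXiv:1911.12785 (2019).
\end{thebibliography}

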